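\title{A noncyclic function $F$ with $F$ and $1/F$ in the Hardy space of the bidisk}

\begin{abstract}
We construct a zero-free function $F$ in the Hardy space $H^2(\mathbb{D}^2)$ of the bidisk such that $1/F$ lies in $H^t(\mathbb{D}^2)$ for every finite $t$ and the polynomial multiples of $F$ are not dense in $H^2(\mathbb{D}^2)$. This gives a negative answer to the question whether $F$ must be cyclic in the Hardy space of the infinite-dimensional polydisk when both $F$ and $1/F$ belong to that space. The obstruction is found on the diagonal, where $F$ attains almost the largest size possible for an $H^2$ function on large parts of a sequence of circles. We also show that $F$ is cyclic if $F\in H^s$ for some $s>2$ and $1/F\in H^t$ for some $t>0$, or if $1/F$ is bounded, so that the example sits exactly at the critical exponents.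
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disk, $\mathbb{T}$ the unit circle, $m$ the normalized Lebesgue measure on $\mathbb{T}$, and $m_d$ the product measure on $\mathbb{T}^d$. Put
\[
\mathbb{D}_2^\infty=\{\zeta=(\zeta_1,\zeta_2,\dots)\in\ell^2:\ |\zeta_n|<1\ \text{for all } n\}.
\]
The Hardy space $\mathbf{H}^2_\infty$ consists of the functions $F(\zeta)=\sum_\lambda c_\lambda\zeta^\lambda$ on $\mathbb{D}_2^\infty$ with $\|F\|_2^2=\sum_\lambda|c_\lambda|^2<\infty$. Here $\lambda$ runs over the sequences of nonnegative integers with finitely many nonzero entries, and $\zeta^\lambda=\prod_n\zeta_n^{\lambda_n}$. The sum $\sum_\lambda|\zeta^\lambda|^2=\prod_n(1-|\zeta_n|^2)^{-1}$ is finite on $\mathbb{D}_2^\infty$, and the Cauchy--Schwarz inequality gives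
\begin{equation}\label{eq:point}
|F(\zeta)|\le\|F\|_2\prod_n(1-|\zeta_n|^2)^{-1/2},\qquad \zeta\in\mathbb{D}_2^\infty .
\end{equation}
The space $H^2(\mathbb{D}^d)$ is defined in the same way with $d$ variables, and \eqref{eq:point} holds there with a finite product.

A \emph{polynomial} is a polynomial in finitely many of the variables. For $F\in\mathbf{H}^2_\infty$ let $[F]$ be the closure of $\{pF: p\text{ a polynomial}\}$; it is the smallest closed subspace that contains $F$ and is invariant under multiplication by each $\zeta_n$. The function $F$ is \emph{cyclic} if $[F]=\mathbf{H}^2_\infty$. Polynomials are dense, so $F$ is cyclic if and only if $1\in[F]$, that is, $\|p_nF-1\|_2\to0$ for some polynomials $p_n$. The same definitions apply in $H^2(\mathbb{D}^d)$.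

If $F(\zeta)=0$ at some point, then by \eqref{eq:point} every element of $[F]$ vanishes at $\zeta$, and $F$ is not cyclic. Cyclicity thus asks that $F$ be invertible in an approximate sense, and a natural sufficient condition to try is that $F$ be invertible inside the space itself.

\medskip\noindent\textbf{Question.} \emph{Suppose that both $F$ and $1/F$ belong to $\mathbf{H}^2_\infty$. Is $F$ necessarily cyclic?}\medskip

The question is posed in \cite{DG}, where it is noted to be unknown even for functions of two variables. We show that the answer is no, already for two variables.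

For $0<p<\infty$, a holomorphic function $G$ on $\mathbb{D}^d$ is in $H^p(\mathbb{D}^d)$ if $\|G\|_p^p=\sup_{r<1}\int_{\mathbb{T}^d}|G(r\zeta)|^p\,dm_d(\zeta)<\infty$, and $H^\infty(\mathbb{D}^d)$ is the space of bounded holomorphic functions with the supremum norm. For $p=2$ this is the norm above, because with $|\lambda|=\sum_n\lambda_n$
\begin{equation}\label{eq:parseval}
\int_{\mathbb{T}^d}|G(r\zeta)|^2\,dm_d(\zeta)=\sum_\lambda|c_\lambda|^2r^{2|\lambda|}.
\end{equation}
For a function $G$ on $\mathbb{D}_2^\infty$ let $G_{(n)}(\zeta_1,\dots,\zeta_n)=G(\zeta_1,\dots,\zeta_n,0,0,\dots)$, and write $G\in\mathbf{H}^p_\infty$ if $\sup_n\|G_{(n)}\|_{H^p(\mathbb{D}^n)}<\infty$. For $G\in\mathbf{H}^2_\infty$ and $p=2$ the supremum is $\|G\|_2$. If $F\in\mathbf{H}^2_\infty$ is zero-free, the two meanings of ``$1/F\in\mathbf{H}^2_\infty$'' agree: a finite supremum yields a series $G\in\mathbf{H}^2_\infty$ with $F_{(n)}G_{(n)}=1$ for all $n$, and $FG=1$ follows from \eqref{eq:point} as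 $n\to\infty$.

\begin{theorem}\label{thm:main}
There is a zero-free holomorphic function $F$ on $\mathbb{D}^2$ with $F\in H^2(\mathbb{D}^2)$ and $1/F\in\bigcap_{t<\infty}H^t(\mathbb{D}^2)$ which is not cyclic in $H^2(\mathbb{D}^2)$. Viewed as $F(\zeta_1,\zeta_2)$, it satisfies $F,1/F\in\mathbf{H}^2_\infty$ and is not cyclic in $\mathbf{H}^2_\infty$.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $F\in\mathbf{H}^2_\infty$ be zero-free on $\mathbb{D}_2^\infty$. Then $F$ is cyclic if
\begin{enumerate}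
\item[(i)] $F\in\mathbf{H}^s_\infty$ for some $s>2$ and $1/F\in\mathbf{H}^t_\infty$ for some $t>0$, or
\item[(ii)] $1/F\in\mathbf{H}^\infty_\infty$.
\end{enumerate}
\end{theorem}

For $1\le d\le\infty$, the phrase ``$H^p$ in $d$ variables'' means $H^p(\mathbb{D}^d)$ if $d<\infty$ and $\mathbf{H}^p_\infty$ if $d=\infty$.

\begin{corollary}\label{cor:sharp}
Let $2\le s\le\infty$, $0<t\le\infty$ and $2\le d\le\infty$. For functions $F\in H^2$ in $d$ variables, the implication
\[
F\text{ zero-free},\quad F\in H^s,\quad 1/F\in H^t\quad\Longrightarrow\quad F\text{ cyclic in }H^2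
\]
holds if and only if $s>2$ or $t=\infty$.
\end{corollary}

One would guess a positive answer to the Question. If $1/F\in H^2$, there are polynomials $p_n\to1/F$ in $H^2$, and the Cauchy--Schwarz inequality gives $p_nF\to1$ in $H^1$; only the passage from $H^1$ to $H^2$ is missing. In one variable the gap can be closed (Proposition~\ref{prop:onevar}), and by Theorem~\ref{thm:positive} it can be closed in any number of variables once there is some room in the exponents. A counterexample must therefore lie in no $H^s$ with $s>2$ and have an unbounded reciprocal.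

The proof of Theorem~\ref{thm:main} looks at $f(z)=F(z,z)$. On the circle $|z|=r$ the diagonal restriction of an $H^2$ function has mean square at most a constant times $(1-r)^{-1}$. If $|f|^2$ itself is almost that large on a set, then every polynomial $p$ with $\|pF\|_2\le C_0$ is of moderate size on that set (Section~\ref{sec:diag}). If such sets are spread finely over a sequence of circles, subharmonicity bounds $\log|p(z,z)|$ on average inside the disk, independently of the degree of $p$ (Section~\ref{sec:sweep}). This bound passes to $1/f=\lim p_n(z,z)$ and fails if $1/f$ is huge elsewhere on the circles (Section~\ref{sec:reduce}). Sections~\ref{sec:constr}--\ref{sec:values} construct $F$, and Section~\ref{sec:positive} proves Theorem~\ref{thm:positive} and Corollary~\ref{cor:sharp}.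

\section{Basic facts and the case of one variable}\label{sec:basic}

\begin{lemma}\label{lem:vars}
Let $1\le d<d'\le\infty$, and regard functions on $\mathbb{D}^d$ as functions of $d'$ variables that do not depend on the later variables.
\begin{enumerate}
\item[(a)] If $G\in H^p(\mathbb{D}^d)$, $0<p\le\infty$, then $G\in H^p$ in $d'$ variables.
\item[(b)] $F\in H^2(\mathbb{D}^d)$ is cyclic in $d$ variables if and only if it is cyclic in $d'$ variables.
\end{enumerate}
\end{lemma}

\begin{proof}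
(a) For $n\ge d$ the norm of $G$ in $H^p(\mathbb{D}^n)$ is its norm in $H^p(\mathbb{D}^d)$. For $d'=\infty$ we also need $G_{(n)}$ with $n<d$. If $p<\infty$, then $|G|^p$ is subharmonic in the last variable, so $|G(r\zeta',0)|^p\le\int|G(r\zeta',r\eta)|^p\,dm(\eta)$; integrating over $\zeta'\in\mathbb{T}^{d-1}$ shows that setting a variable equal to $0$ does not increase the norm. The same holds for the supremum norm.

(b) If $p_nF\to1$ in $d$ variables, the same holds in $d'$ variables. Conversely, the map $G\mapsto G_{(d)}$ deletes coefficients, so it is a contraction; it sends $p_nF$ to $(p_n)_{(d)}F$ and $1$ to $1$.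
\end{proof}

\begin{lemma}\label{lem:mult}
Let $F\in H^2$ in $d$ variables, $1\le d\le\infty$.
\begin{enumerate}
\item[(a)] If $\phi$ is holomorphic near $\overline{\mathbb{D}}{}^n$, with $n\le d$ finite, then $\phi F\in[F]$ and $\|\phi F\|_2\le\|F\|_2\max_{\overline{\mathbb{D}}{}^n}|\phi|$.
\item[(b)] If $G_i\in[F]$, $\sup_i\|G_i\|_2<\infty$, and each Taylor coefficient of $G_i$ converges to the corresponding coefficient of some $G\in H^2$, then $G\in[F]$.
\end{enumerate}
\end{lemma}

\begin{proof}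
(a) For a polynomial $p$ in $n$ variables and finite $j$ with $n\le j\le d$, the integral form of the norm gives $\|pF_{(j)}\|_2\le\max|p|\,\|F_{(j)}\|_2$; hence $\|pF\|_2\le\max|p|\,\|F\|_2$. The Taylor polynomials $p_i$ of $\phi$ converge to $\phi$ uniformly on $\overline{\mathbb{D}}{}^n$, so $p_iF$ is a Cauchy sequence, and its limit is $\phi F$ by \eqref{eq:point}.

(b) A bounded sequence whose inner products with all monomials converge is weakly convergent. Thus $G_i\to G$ weakly, and $G$ is orthogonal to $[F]^\perp$.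
\end{proof}

For $0\le\rho<1$ and $\eta\in\mathbb{T}$ let $P_\rho(\eta)=(1-\rho^2)/|1-\rho\eta|^2$ be the Poisson kernel. It is positive, has integral $1$, and satisfies $P_\rho(\bar\eta)=P_\rho(\eta)$. For real $u\in L^1(\mathbb{T})$ put
\[
(P_\rho*u)(\zeta)=\int P_\rho(\zeta\bar\eta)u(\eta)\,dm(\eta),\qquad \mathcal{S}u(z)=\int\frac{\eta+z}{\eta-z}\,u(\eta)\,dm(\eta).
\]
Then $\mathcal{S}u$ is holomorphic on $\mathbb{D}$, $\operatorname{Re}\mathcal{S}u(\rho\zeta)=(P_\rho*u)(\zeta)$, and $\mathcal{S}u(0)=\int u\,dm$. If $Q\not\equiv0$ is a polynomial in one variable and $R>0$, then $\log|Q(R\,\cdot)|$ is integrable on $\mathbb{T}$, and subharmonicity of $\log|Q|$ gives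
\begin{equation}\label{eq:submean}
\log|Q(\rho R\zeta)|\le\int P_\rho(\zeta\bar\eta)\log|Q(R\eta)|\,dm(\eta),\qquad\zeta\in\mathbb{T}.
\end{equation}

\begin{proposition}\label{prop:onevar}
If $F\in H^2(\mathbb{D})$ is zero-free and $1/F\in H^t(\mathbb{D})$ for some $t>0$, then $F$ is cyclic in $H^2(\mathbb{D})$.
\end{proposition}

\begin{proof}
We may take $t<\infty$. Since $\log^+x\le(2/q)x^{q/2}$ for $q>0$, the harmonic function $\log|F|$ has bounded $L^2$ means on the circles $|z|=r$. Expanding it as $\sum_jv_jr^{|j|}e^{ij\theta}$, we get $\sum|v_j|^2<\infty$, so $\log|F(r\,\cdot)|=P_r*v$ with a real $v\in L^2(\mathbb{T})$, and $F=c\,e^{\mathcal{S}v}$ with $|c|=1$. Let $u_n=\max(v,-n)$ and $\phi_n=\bar c\,e^{-\mathcal{S}u_n}$, so that $|\phi_n|\le e^n$. As $\rho\uparrow1$, the functions $\phi_n(\rho\,\cdot)F$ are bounded elements of $[F]$ whose coefficients converge to those of $\phi_nF$, so $\phi_nF\in[F]$ by Lemma~\ref{lem:mult}. Now $\phi_nF=e^{\mathcal{S}(v-u_n)}$ has modulus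 at most $1$, because $v-u_n\le0$. Therefore
\[
\|\phi_nF-1\|_2^2=\|\phi_nF\|_2^2-2\operatorname{Re}(\phi_nF)(0)+1\le2-2\exp\int(v-u_n)\,dm\to0.\qedhere
\]
\end{proof}

The truncation of $v$ has no analogue on $\mathbb{T}^2$. There the boundary function of the real part of a holomorphic function has no Fourier term $z\bar w$, and truncation can create one. For $v=\operatorname{Re}(z+w)$ with $z=e^{i(x+y)}$, $w=e^{i(x-y)}$ we have $2\max(v,0)=v+2|\cos x||\cos y|$ and $z\bar w=e^{2iy}$, while $\int_0^{2\pi}|\cos y|\cos2y\,dy=\frac43\ne0$.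

\section{Restriction to the diagonal}\label{sec:diag}

From now on the variables on $\mathbb{D}^2$ are $z,w$.

\begin{lemma}\label{lem:diag}
If $G\in H^2(\mathbb{D}^2)$ and $0<r<1$, then $\int_{\mathbb{T}}|G(r\zeta,r\zeta)|^2\,dm(\zeta)\le\|G\|_2^2/(1-r)$.
\end{lemma}

\begin{proof}
If $G=\sum c_{ij}z^iw^j$, the coefficient of $z^n$ in $G(z,z)$ is $\sum_{i+j=n}c_{ij}$, whose squared modulus is at most $(n+1)\sum_{i+j=n}|c_{ij}|^2$. Now use \eqref{eq:parseval} and $(n+1)r^{2n}\le\sum_{j\le n}r^{2j}\le1/(1-r)$.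
\end{proof}

Let $F\in H^2(\mathbb{D}^2)$, $f(z)=F(z,z)$, let $p$ be a polynomial with $\|pF\|_2\le C_0$, and let $Q(z)=p(z,z)$. The lemma, applied to $pF$, gives for $E\subset\mathbb{T}$ and $X>0$:
\begin{equation}\label{eq:transfer}
|f(r\zeta)|^2\ge\frac{1}{X(1-r)}\ \text{ for }\zeta\in E\quad\Longrightarrow\quad\int_E|Q(r\zeta)|^2\,dm(\zeta)\le C_0^2X .
\end{equation}
We call $X$ the \emph{loss}. To use \eqref{eq:transfer} we need functions that are small on $\mathbb{T}^2$ and large on the diagonal. Equality in the Cauchy--Schwarz step of the proof points to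
\[
B_N(z,w)=\frac1{N+1}\sum_{j=0}^Nz^jw^{N-j},\qquad N\ge1 .
\]
We have $B_N(z,z)=z^N$, and $|B_N(z,w)|\le r^N$ if $|z|,|w|\le r\le1$. Let $\theta\in[0,\pi]$ be the angular distance between $z,w\in\mathbb{T}$. Since $|z-w|=2\sin(\theta/2)\ge2\theta/\pi$,
\begin{equation}\label{eq:BN}
|B_N(z,w)|=\Big|\frac{z^{N+1}-w^{N+1}}{(N+1)(z-w)}\Big|\le\frac{2}{(N+1)|z-w|}\le\frac{\pi}{N\theta}\qquad(\theta>0).
\end{equation}
Under $m_2$ the variable $\theta$ is uniformly distributed, so $m_2\{\theta<\vartheta\}\le\vartheta/\pi$. The function $G=\sqrt{N+1}\,B_N$ has norm $1$, and at $r=1-1/N$, $N\ge2$, we have $|G(r\zeta,r\zeta)|^2=(N+1)r^{2N}\ge\frac1{16(1-r)}$; so Lemma~\ref{lem:diag} is sharp up to a constant.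

\subsection*{A model with one scale}
To avoid zeros we exponentiate. Fix $0<\varepsilon<1$, let $N$ be large, and put $a=\frac12\log(\varepsilon N)$ and $F_N=e^{aB_N}$. We estimate $\int_{\mathbb{T}^2}e^{\pm2a\operatorname{Re}B_N}$ on three regions. The region $\theta<16\pi/N$ has measure at most $16/N$, and the integrand is at most $e^{2a}=\varepsilon N$. On $16\pi/N\le\theta<N^{-3/4}$ we have $|B_N|\le\frac1{16}$ by \eqref{eq:BN}, so the integrand is at most $N^{1/16}$. On $\theta\ge N^{-3/4}$ we have $2a|B_N|\le\pi N^{-1/4}\log N$. Hence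
\[
\|F_N^{\pm1}\|_2^2\le16\varepsilon+N^{-3/4+1/16}+\exp(\pi N^{-1/4}\log N)=1+16\varepsilon+o(1).
\]
As $F_N(0)=1$, both $F_N$ and $1/F_N$ are within $4\sqrt\varepsilon+o(1)$ of the constant $1$ in $H^2$. On the diagonal, $f(z)=e^{az^N}$. Take $r=1-\frac1{aN}$, so that $r^N\ge1-\frac1a$. On the \emph{top set} $E=\{\operatorname{Re}\zeta^N\ge1-\frac1a\}$,
\[
|f(r\zeta)|^2\ge e^{2a(1-2/a)}=e^{-4}\varepsilon N=\frac{\varepsilon e^{-4}}{a(1-r)},
\]
so \eqref{eq:transfer} applies with $X=e^4a/\varepsilon$. On the \emph{bottom set} $S=\{\operatorname{Re}\zeta^N\le-\frac12\}$, which has measure $\frac13$, we have $\log|1/f(r\zeta)|\ge\frac12(a-1)$. So $\log X$ is of order $\log a$, while $\log|1/f|$ is of order $a$. A single $F_N$ is cyclic by Lemma~\ref{lem:mult}(a) with $\phi=1/F_N$. The obstruction appears only when infinitely many scales are superposed: the top sets of all later scales then bound $Q$ on the bottom set of a given scale.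

\section{Polynomials controlled on a sequence of circles}\label{sec:sweep}

A zero-free $f$ cannot be large on a whole circle: since $\log|f(0)|=\int\log|f(r\zeta)|\,dm$, the choice $E=\mathbb{T}$ in \eqref{eq:transfer} would force $|f(0)|^2\ge1/(X(1-r))$. So we control $Q$ only on part of each circle. Consider one circle, a set $E$ with $0<\mu=m(E)<1$, and $\int_E|Q(r\zeta)|^2\,dm\le Y$. By \eqref{eq:submean} with $\rho=0$ and Jensen's inequality (concavity of the logarithm) for the probability measure $\mu^{-1}\mathbf{1}_E\,dm$,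
\[
\log|Q(0)|\le\int_E\log|Q(r\zeta)|\,dm+\int_{\mathbb{T}\setminus E}\log|Q(r\zeta)|\,dm\le\frac\mu2\log\frac Y\mu+(1-\mu)\log\max_{|z|\le1}|Q|.
\]
The last term is not under control, but its coefficient has dropped from $1$ to $1-\mu$. Instead of estimating the integral over $\mathbb{T}\setminus E$ by the maximum, we can apply \eqref{eq:submean} again and pass to a larger circle. If the next set is spread finely enough, it absorbs a fixed fraction of the remaining weight, and in the limit the coefficient tends to $0$.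

\begin{proposition}\label{prop:sweep}
Let $0<r_1<r_2<\dots<1$, let $N_k\ge1$ be integers, $\eta_k>0$, and let $E_k\subset\mathbb{T}$ be measurable. Assume:
\begin{enumerate}
\item[(a)] $E_k$ is invariant under rotation by $2\pi/N_k$, and $\eta_k\le m(E_k)<1$;
\item[(b)] $N_k(1-r_{k-1}/r_k)\ge20$ for $k\ge2$;
\item[(c)] $\sum_k\eta_k=\infty$.
\end{enumerate}
Let $Q\not\equiv0$ be a polynomial in one variable and let $Y_k\ge1$ satisfy $\int_{E_k}|Q(r_k\zeta)|^2\,dm\le Y_k$ for all $k$. Then for every $j\ge1$ and every measurable $S\subset\mathbb{T}$ with $m(S)>0$,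
\[
\int_S\log|Q(r_j\zeta)|\,dm(\zeta)\le\sum_{k>j}(1+\log Y_k)\exp\Big(-\frac14\sum_{j<i<k}\eta_i\Big).
\]
\end{proposition}

\begin{proof}
Let $w_j=\mathbf{1}_S$, and for $k>j$ define
\[
\rho_k=\frac{r_{k-1}}{r_k},\qquad W_k=P_{\rho_k}*w_{k-1},\qquad w_k=W_k\mathbf{1}_{\mathbb{T}\setminus E_k},\qquad\mu_k=\int_{E_k}W_k\,dm,
\]
and $\tau_k=\int w_k\,dm$ for $k\ge j$. Think of $w_{k-1}$ as a weight on the circle of radius $r_{k-1}$. It is swept out to the weight $W_k$ on the next circle, the part $\mu_k$ that lands on $E_k$ is absorbed, and $w_k$ moves on. We have $0\le w_k,W_k\le1$ and $\int W_k\,dm=\tau_{k-1}$, so $\tau_k=\tau_{k-1}-\mu_k$. By induction $W_k>0$ everywhere and $\tau_k>0$, because $m(S)>0$ and $m(E_k)<1$.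

\emph{Step 1: $\mu_k\ge\frac12\eta_k\tau_{k-1}$.} From $|1-\rho e^{i\varphi}|\ge\max(1-\rho,\rho|\sin\varphi|)$ we get
\[
\Big|\frac{d}{d\varphi}\log P_\rho(e^{i\varphi})\Big|=\frac{2\rho|\sin\varphi|}{|1-\rho e^{i\varphi}|^2}\le\frac2{1-\rho}.
\]
Differentiating under the integral, the derivative of $W_k(e^{i\varphi})$ is at most $2W_k/(1-\rho_k)$ in modulus. Divide $\mathbb{T}$ into $N_k$ half-open arcs $I$ of length $2\pi/N_k$. By (b), $\log W_k$ varies on $I$ by at most $4\pi/20<\log2$, so $\sup_IW_k\le2\inf_IW_k$. By (a), $m(E_k\cap I)=m(E_k)m(I)$. Hence $\int_{E_k\cap I}W_k\ge m(E_k)m(I)\inf_IW_k\ge\frac12\eta_k\int_IW_k$, and we sum over $I$. It follows that $\mu_k>0$, that $\tau_k\le(1-\frac12\eta_k)\tau_{k-1}$, and that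
\begin{equation}\label{eq:tau}
\mu_k\le\tau_{k-1}\le\exp\Big(-\frac12\sum_{j<i<k}\eta_i\Big)\le1 .
\end{equation}

\emph{Step 2: from one circle to the next.} Let $\Lambda_k=\int w_k(\zeta)\log|Q(r_k\zeta)|\,dm$. Multiply \eqref{eq:submean}, with $R=r_k$ and $\rho=\rho_k$, by $w_{k-1}(\zeta)$ and integrate. Fubini's theorem and the symmetry of $P_\rho$ give
\[
\Lambda_{k-1}\le\int W_k(\eta)\log|Q(r_k\eta)|\,dm(\eta)=\int_{E_k}W_k(\eta)\log|Q(r_k\eta)|\,dm(\eta)+\Lambda_k .
\]
By Jensen's inequality for the probability measure $\mu_k^{-1}W_k\mathbf{1}_{E_k}\,dm$ and by $W_k\le1$, the integral over $E_k$ is at most $\frac12\mu_k\log(Y_k/\mu_k)$. For $0<\mu\le1$ we have $\mu\le\sqrt\mu$ and $\mu\log(1/\mu)\le\sqrt\mu$, the latter because $2y\log(1/y)\le2/e$ for $y=\sqrt\mu$. Thus $\Lambda_{k-1}\le\sqrt{\mu_k}\,(1+\log Y_k)+\Lambda_k$.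

\emph{Step 3: iteration.} For $n>j$ we obtain $\Lambda_j\le\sum_{j<k\le n}\sqrt{\mu_k}\,(1+\log Y_k)+\tau_n\log^+\max_{|z|\le1}|Q|$. By (c) and \eqref{eq:tau}, $\tau_n\to0$. Let $n\to\infty$ and use \eqref{eq:tau} once more.
\end{proof}

The bound does not depend on the degree or the maximum of $Q$; this is the role of (c). Hypothesis (b) cannot be dropped. Take $N_k=1$, $E_k=\{\operatorname{Re}\zeta\le0\}$, $\eta_k=\frac12$, $S=\{\operatorname{Re}\zeta\ge\frac12\}$, and let $Q$ be a Taylor polynomial of $e^{Rz}$ of high degree. Then $Y_k=2$ is admissible and the right side is an absolute constant, while the left side is close to $Rr_j\int_S\operatorname{Re}\zeta\,dm\ge Rr_j/6$, with $R$ arbitrary.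

\section{Reduction of Theorem~\ref{thm:main} to a construction}\label{sec:reduce}

\begin{proposition}\label{prop:constr}
There are a holomorphic function $H$ on $\mathbb{D}^2$, radii $r_k\uparrow1$, integers $N_k\ge1$ and measurable sets $E_k,S_k\subset\mathbb{T}$ $(k\ge1)$ such that $F=e^H$ and $f(z)=F(z,z)$ satisfy:
\begin{enumerate}
\item[(A)] $F\in H^2(\mathbb{D}^2)$, and $1/F\in H^t(\mathbb{D}^2)$ for all $t<\infty$;
\item[(B)] $E_k$ is invariant under rotation by $2\pi/N_k$, $\frac1{32\sqrt k}\le m(E_k)<1$, and $N_k(1-r_{k-1}/r_k)\ge20$ for $k\ge2$;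
\item[(C)] $|f(r_k\zeta)|^2\ge e^{-48-3k}(1-r_k)^{-1}$ for $\zeta\in E_k$;
\item[(D)] $m(S_k)\ge\frac14$, and $\log|1/f(r_k\zeta)|\ge D_k:=\frac{\exp(10^k)}{32\sqrt k}-1$ for $\zeta\in S_k$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:constr}]
Suppose that $p_nF\to1$ in $H^2(\mathbb{D}^2)$ with polynomials $p_n$. Let $C_0=\max(1,\sup_n\|p_nF\|_2)$ and $Q_n(z)=p_n(z,z)$. Fix $j\ge1$. By \eqref{eq:point}, $Q_nf\to1$ uniformly on the circle $|z|=r_j$. Hence $Q_n\not\equiv0$ for large $n$, and $\log|Q_n|\to\log|1/f|$ uniformly on this circle. By (C) and \eqref{eq:transfer}, Proposition~\ref{prop:sweep} applies to $Q_n$ with $Y_k=C_0^2e^{48+3k}$ and, by (B), with $\eta_k=\frac1{32\sqrt k}$. Since $\sum_{j<i<k}i^{-1/2}\ge\int_{j+1}^kx^{-1/2}\,dx=2(\sqrt k-\sqrt{j+1})$, it gives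
\[
\int_{S_j}\log|Q_n(r_j\zeta)|\,dm\le Ce^{\sqrt{j+1}/64},\qquad C=\sum_{k\ge1}(49+3k+2\log C_0)e^{-\sqrt k/64}.
\]
The series converges, because $e^{-y}\le720y^{-6}$ makes its terms $O(k^{-2})$, and $C$ depends on neither $n$ nor $j$. Letting $n\to\infty$ and using (D) and $D_j>0$, we get $\frac14D_j\le Ce^{\sqrt{j+1}/64}$ for all $j$, which is false for large $j$. So $1\notin[F]$. The statements about $\mathbf{H}^2_\infty$ follow from Lemma~\ref{lem:vars} with $d=2$, $d'=\infty$.
\end{proof}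

\section{The construction}\label{sec:constr}

\subsection*{What must be repaired in the model}
The first attempt is $H=\sum_ka_kB_{N_k}$ with $e^{2a_k}\approx\varepsilon_kN_k$, $\sum\varepsilon_k<\infty$ and $N_k$ growing rapidly. Measured against Proposition~\ref{prop:constr}, it has four defects.

\emph{The top sets are too thin.} Since $1-\cos\psi\ge2\psi^2/\pi^2$ for $|\psi|\le\pi$, the top set of the model has measure at most $(2a)^{-1/2}$, which is summable along a rapidly growing sequence. We replace $B_N$ by $g(B_N)$, where $g(0)=0$ and $\operatorname{Re}g$ is close to its supremum $1$ near a whole arc.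

\emph{The reciprocal is too large.} Near the diagonal the model gives for $|1/F_N|^t$ only the bound $\frac{16}N(\varepsilon N)^{t/2}$, which is useless for $t>2$. We require $\operatorname{Re}g>-\alpha$ with $\alpha$ small. As $\operatorname{Re}g$ has mean $0$, the arc on which it is near $1$ then has measure of order $\alpha$ at most. So (A) asks for $\alpha_k\to0$ and the divergence of $\sum m(E_k)$ asks for $\sum\alpha_k=\infty$; we take $\alpha_k=k^{-1/2}$.

\emph{Earlier scales spoil the loss.} If the $k$th block is added to the function $H_{k-1}$ built so far, then $\max|H_{k-1}|$, which is at least of order $a_{k-1}$, enters $\log X_k$ and exceeds the gain $\alpha_{k-1}a_{k-1}$ on the previous bottom set. We multiply $H_{k-1}$ by $e^{-\sigma g}$ with $e^\sigma\ge\max|H_{k-1}|$. This factor reduces $H_{k-1}$ to size $O(1)$ where $\operatorname{Re}g\approx1$ and is close to $1$ where $g\approx0$. Where $\operatorname{Re}g<0$ it enlarges $H_{k-1}$, at worst to size $e^{2\sigma}$,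 and we make $a_k$ large enough to dominate this; so $\log a_k$ grows geometrically.

\emph{The loss $X_k\approx a_k$ is too large.} A geometrically growing $\log X_k$ is not summable against $e^{-\sqrt k/64}$. The loss arises because the block reaches its height $\varepsilon N$ only at radii with $(1-r)^{-1}\approx Nn$, where $n$ is of order $k\log N$. We add a second block of frequency $N'=Nn$ and height $e^{2b}=n$. It restores the factor $n$ and loses only a factor $b\approx\frac12\log\log N$, whose logarithm grows linearly in $k$ for our choice of $N_k$.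

\subsection*{The functions $g_\alpha$}
For $0<\alpha\le1$ let $\beta=\frac\alpha{1+\alpha}\in[\frac\alpha2,\frac12]$. Let $J_\alpha=\{e^{i\varphi}:|\varphi|<\pi\beta\}$, $K_\alpha=\mathbb{T}\setminus J_\alpha$, and let
\[
U_\alpha=\{e^{i\varphi}:|\varphi|\le\pi\beta/2\},\qquad V_\alpha=\{e^{i\varphi}:|\varphi-\pi|\le\pi(1-\beta)/2\}
\]
be the middle halves of these arcs. Then $m(J_\alpha)=\beta$, $m(U_\alpha)=\beta/2$ and $m(V_\alpha)=(1-\beta)/2\ge\frac14$. Put $u=\mathbf{1}_{J_\alpha}-\alpha\mathbf{1}_{K_\alpha}$ and $g_\alpha=\mathcal{S}u$.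

\begin{lemma}\label{lem:g}
For $\xi\in\mathbb{D}$ and $0\le\rho<1$:
\begin{enumerate}
\item[(g1)] $g_\alpha(0)=0$ and $-\alpha<\operatorname{Re}g_\alpha(\xi)<1$;
\item[(g2)] $|g_\alpha(\xi)|\le\frac{2|\xi|}{1-|\xi|}$; in particular $|g_\alpha(\xi)|\le4|\xi|$ if $|\xi|\le\frac12$;
\item[(g3)] $\operatorname{Re}g_\alpha(\rho\zeta)\ge1-2\beta^{-2}(1-\rho)$ for $\zeta\in U_\alpha$;
\item[(g4)] $\operatorname{Re}g_\alpha(\rho\zeta)\le-\alpha+8\alpha(1-\rho)$ for $\zeta\in V_\alpha$.
\end{enumerate}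
\end{lemma}

\begin{proof}
We have $\int u\,dm=\beta-\alpha(1-\beta)=0$, and $\operatorname{Re}g_\alpha$ is an average of the values $1$ and $-\alpha$ with positive weights; this gives (g1). Since $\frac{\eta+\xi}{\eta-\xi}=1+\frac{2\xi}{\eta-\xi}$, we get $g_\alpha(\xi)=\int\frac{2\xi}{\eta-\xi}u(\eta)\,dm(\eta)$, and (g2) follows from $|u|\le1$.

Let $0<y\le1$ and $\pi y/2\le\varphi\le\pi$. Then $|1-\rho e^{i\varphi}|\ge y$: for $\varphi\le\pi/2$ the distance from $1$ to the line through $0$ and $e^{i\varphi}$ is $\sin\varphi\ge\sin(\pi y/2)\ge y$, and for $\varphi\ge\pi/2$ the real part of $1-\rho e^{i\varphi}$ is at least $1$. Hence $P_\rho(e^{\pm i\varphi})\le2(1-\rho)/y^2$. For (g3), $1-u=(1+\alpha)\mathbf{1}_{K_\alpha}$ has integral $(1+\alpha)(1-\beta)=1$, and the angular distance from $U_\alpha$ to $K_\alpha$ is $\pi\beta/2$; take $y=\beta$. For (g4), $u+\alpha=(1+\alpha)\mathbf{1}_{J_\alpha}$ has integral $\alpha$, and the angular distance from $V_\alpha$ to $J_\alpha$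 is $\pi(1-\beta)/2$; take $y=1-\beta\ge\frac12$.
\end{proof}

\subsection*{Parameters}
For $k\ge1$ put
\begin{gather*}
\alpha_k=k^{-1/2},\quad\varepsilon_k=2^{-k-5},\quad L_k=\exp(10^k),\quad N_k=\lceil e^{L_k}\rceil,\quad n_k=\lceil8k\log N_k\rceil,\quad N_k'=N_kn_k,\\
a_k=\tfrac12\log(\varepsilon_kN_k)-1,\quad b_k=\tfrac12\log n_k,\quad\delta_k=\frac1{8ka_k},\quad T_k=b_kN_k',\quad r_k=1-\frac1{T_k}.
\end{gather*}
Let $H_0=0$ and define recursively $M_{k-1}=\max(e,\max_{\overline{\mathbb{D}}{}^2}|H_{k-1}|)$, $\sigma_k=\log M_{k-1}$,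
\begin{align*}
H_k'&=H_{k-1}e^{-\sigma_kg_{\alpha_k}(\xi)}+a_kg_{\alpha_k}(\xi),&\xi&=(1-\delta_k)B_{N_k},\\
H_k&=H_k'+b_kg_1(\xi'),&\xi'&=(1-1/b_k)B_{N_k'}.
\end{align*}
Lemma~\ref{lem:par} shows, in (P1)--(P3), that $a_k\ge4$ and $b_k\ge3$. So $|\xi|\le1-\delta_k<1$ and $|\xi'|\le1-1/b_k<1$ on $\overline{\mathbb{D}}{}^2$, and each $H_k$ is holomorphic near $\overline{\mathbb{D}}{}^2$; this is the purpose of the two factors. When $k$ is fixed we drop the index, with $M=M_{k-1}$ and $\beta=\alpha/(1+\alpha)$. Note that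
\begin{equation}\label{eq:heights}
e^{2(a+1)}=\varepsilon N,\qquad e^{2b}=n,\qquad e^{2(a+1+b)}=\varepsilon N' .
\end{equation}

\begin{lemma}\label{lem:par}
For all $k\ge1$:
\begin{enumerate}
\item[(P1)] $\frac14\log N_k\le a_k\le\frac12\log N_k$;
\item[(P2)] $k+2\le b_k\le10^k$ and $b_k\le\frac18\alpha_ka_k$;
\item[(P3)] $\log N_k\ge16$ and $3\pi N_k^{-1/4}\log N_k\le2^{-k}$;
\item[(P4)] $N_{k+1}\ge(40T_k)^2$;
\item[(P5)] $M_{k-1}^2\le\frac14\alpha_ka_k$.
\end{enumerate}
Consequently
\begin{gather}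
a\ge4,\qquad N^{-1/4}\le2^{-k},\qquad\pi N^{-1/4}\le\frac1{4\log N},\qquad\frac{16\pi}N\le N^{-3/4},\label{eq:cons1}\\
b\le\log N,\qquad1\le\sigma\le M\le M^2\le\frac a4\le\log N.\label{eq:cons2}
\end{gather}
\end{lemma}

\begin{proof}
Let $x=10^k\ge10k$, so $L=e^x$, $L_{k+1}=L^{10}$ and $L\le\log N\le2L$. We use $e^x\ge200x^2$, which holds at $x=10$, with $e^x/x^2$ increasing for $x\ge2$.

(P1) We need $\frac12(k+5)\log2+1\le\frac14\log N$, and the left side is at most $x+3\le\frac14e^x$.

(P2) $b\ge\frac12\log(8L)\ge\frac x2+1\ge5k+1\ge k+2$. From $n\le16kL+1\le17xe^x\le e^{2x}$ we get $b\le x$, and $x\le e^x/(32\sqrt x)\le L/(32\sqrt k)\le\frac18\alpha a$ by (P1).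

(P3) $\log N\ge e^{10}$, and $3\pi N^{-1/4}\log N\le6\pi Le^{-L/4}\le2^{-x}$ because $\log(6\pi)+x+x\log2\le3+2x\le L/4$.

(P4) $40T\le40x\cdot2e^L\cdot e^{2x}$, so $\log(40T)\le5+3x+L\le2L$ and $(40T)^2\le e^{4L}\le e^{L^{10}}\le N_{k+1}$.

In \eqref{eq:cons1}, the first bound follows from (P1) and (P3). The others follow from (P3), since $1$, $\frac34\cdot4\pi\log N$ and $16\pi$ are all at most $3\pi\log N$, and $\frac43\cdot2^{-k}\le1$. The bounds \eqref{eq:cons2} for an index $k$ follow from (P1), (P2) and (P5) for that index.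

(P5) We use induction. For $k=1$, $M_0^2=e^2\le e^{10}/16\le\frac14a_1$. Assume (P5) for $k$. By (g1), $|e^{-\sigma g_\alpha(\xi)}|\le M^\alpha\le M$, and by (g2), $|g_\alpha(\xi)|\le2/\delta$ and $|g_1(\xi')|\le2b$. Therefore
\[
\max_{\overline{\mathbb{D}}{}^2}|H_k|\le M^2+16ka^2+2b^2\le(1+4+2)k(\log N)^2 .
\]
So $M_k^2\le49k^2(2L)^4=784k^2L^4$, while $\frac14\alpha_{k+1}a_{k+1}\ge L^{10}/(16\sqrt{k+1})$. The latter is larger, because $L^6\ge(200x^2)^2\ge12544\,k^2\sqrt{k+1}$.
\end{proof}

\begin{lemma}\label{lem:steps}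
The following hold for each $k\ge1$.
\begin{enumerate}
\item[(a)] On $\overline{\mathbb{D}}{}^2$, with $\gamma=\operatorname{Re}g_\alpha(\xi)$, we have $|\operatorname{Re}H_k'-a\gamma|\le M^{1-\gamma}$ and $-2\alpha a\le\operatorname{Re}H_k'\le a+1$.
\item[(b)] At points of $\overline{\mathbb{D}}{}^2$ where $|B_N|\le\frac1{4\log N}$ we have $|H_k'-H_{k-1}|\le3\log N\,|B_N|$. At points where $|B_{N'}|\le\frac12$ we have $|H_k-H_k'|\le4b|B_{N'}|$.
\item[(c)] $r_k\uparrow1$, the functions $H_k$ converge locally uniformly on $\mathbb{D}^2$ to a holomorphic function $H$, and $|H-H_k|\le1$ when $|z|,|w|\le r_k$.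
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first bound holds because $|H_{k-1}e^{-\sigma g_\alpha(\xi)}|\le Me^{-\sigma\gamma}=M^{1-\gamma}$. The function $a\gamma+M^{1-\gamma}$ is convex in $\gamma\in[-\alpha,1]$, so it is at most its larger endpoint value. These values are $a+1$ and $M^{1+\alpha}-\alpha a<0$, by (P5). The function $a\gamma-M^{1-\gamma}$ is concave, with endpoint values $a-1>0$ and $-\alpha a-M^{1+\alpha}\ge-\frac54\alpha a$.

(b) Here $|\xi|\le\frac1{4\log N}\le\min(\frac12,\frac1{4\sigma})$, so $\sigma|g_\alpha(\xi)|\le4\sigma|\xi|\le1$ by (g2). Since $|e^y-1|\le2|y|$ for complex $|y|\le1$, we get $|e^{-\sigma g_\alpha(\xi)}-1|\le8\sigma|\xi|$. As $M\sigma\le M^2\le a/4$,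
\[
|H_k'-H_{k-1}|\le(8M\sigma+4a)|\xi|\le6a|\xi|\le3\log N\,|B_N| .
\]
The second statement is (g2).

(c) By (P4), $T_{k+1}\ge N_{k+1}\ge(40T_k)^2$, so $r_k\uparrow1$. Let $|z|,|w|\le r_k$ and $i>k$. Then $T_k\le\sqrt{N_i}$, so $|B_{N_i}|$ and $|B_{N_i'}|$ are at most $r_k^{N_i}\le e^{-N_i/T_k}\le e^{-\sqrt{N_i}}\le N_i^{-1/4}$. By \eqref{eq:cons1} part (b) applies, and with \eqref{eq:cons2} and (P3) it gives $|H_i-H_{i-1}|\le7N_i^{-1/4}\log N_i\le2^{-i}$. Sum over $i>k$.
\end{proof}

The upper bound $a+1$ in (a) does not involve $M$; this is what the damping factor buys on $\mathbb{T}^2$. We put $F=e^H$ and verify (A)--(D).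

\section{The norms of $F$ and $1/F$}\label{sec:norms}

For real $q$ and $G$ continuous on $\mathbb{T}^2$ let $I_q(G)=\int_{\mathbb{T}^2}e^{q\operatorname{Re}G}\,dm_2$. As in the model, we split $\mathbb{T}^2$ according to $\theta$ and bound $|B_N|$, $|B_{N'}|$ by \eqref{eq:BN}. Let $R=2^{k+2}b\ge16$. Far from the diagonal a step changes the exponent very little:
\begin{equation}\label{eq:far}
|H_k'-H_{k-1}|\le2^{-k}\ \text{ if }\theta\ge N^{-3/4},\qquad|H_k-H_k'|\le2^{-k}\ \text{ if }\theta\ge R\pi/N' .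
\end{equation}
In the first case $|B_N|\le\pi N^{-1/4}\le\frac1{4\log N}$, and Lemma~\ref{lem:steps}(b) and (P3) apply. In the second case $|B_{N'}|\le1/R$, and $4b/R=2^{-k}$.

\subsection*{The exponent $q=2$}
\emph{From $H_{k-1}$ to $H_k'$.} By Lemma~\ref{lem:steps}(a) and \eqref{eq:heights}, the region $\theta<16\pi/N$ contributes at most $\frac{16}N\varepsilon N=2^{-k-1}$ to $I_2(H_k')$. On $16\pi/N\le\theta<N^{-3/4}$ we have $|\xi|\le\frac1{16}$, so $|\gamma|\le\frac14$ and $\operatorname{Re}H_k'\le\frac a4+M^{5/4}\le\frac a2$; the contribution is at most $N^{-3/4}e^a\le N^{-1/4}\le2^{-k}$. With \eqref{eq:far},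
\[
I_2(H_k')\le e^{2^{1-k}}I_2(H_{k-1})+2^{1-k}.
\]
\emph{From $H_k'$ to $H_k$.} On $\theta<16\pi/N'$ we have $\operatorname{Re}H_k\le a+1+b$, and the contribution to $I_2(H_k)$ is at most $\frac{16}{N'}\varepsilon N'=16\varepsilon$. On $16\pi/N'\le\theta<R\pi/N'$ we have $|\xi'|\le\frac1{16}$, so $\operatorname{Re}H_k\le a+1+\frac b4$, and the contribution is at most
\[
\frac R{N'}\,\varepsilon Ne^{b/2}=\varepsilon Re^{-3b/2}=\varepsilon\cdot2^{k+2}e^{-b}\cdot be^{-b/2}\le\varepsilon,
\]
because $b\ge k+2$ and $be^{-b/2}\le2/e$. Since $17\varepsilon\le2^{-k}$, \eqref{eq:far} gives $I_2(H_k)\le e^{2^{1-k}}I_2(H_k')+2^{-k}$. Combining the two steps, $I_2(H_k)\le e^{2^{2-k}}I_2(H_{k-1})+7\cdot2^{-k}$. The product of all the factors is $e^4$ and $I_2(H_0)=1$, so $I_2(H_k)\le8e^4$ for all $k$.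

\subsection*{The exponent $q=-t$}
Fix $t\ge1$ and let $k\ge16t^2$, so that $t\alpha\le\frac14$. This is the only place where $\alpha_k\to0$ is used. By Lemma~\ref{lem:steps}(a), (P1) and (g1), everywhere on $\mathbb{T}^2$,
\[
e^{-t\operatorname{Re}H_k'}\le e^{2t\alpha a}\le N^{t\alpha}\le N^{1/4},\qquad e^{-t\operatorname{Re}H_k}\le N^{1/4}e^{tb}=N^{1/4}n^{t/2}.
\]
The regions excluded in \eqref{eq:far} have measure at most $N^{-3/4}$ and $R/N'\le R/N$. Hence
\[
I_{-t}(H_k')\le e^{t2^{-k}}I_{-t}(H_{k-1})+N^{-1/2},\qquad I_{-t}(H_k)\le e^{t2^{-k}}I_{-t}(H_k')+Rn^{t/2}N^{-3/4}.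
\]
Now $R\le4N^{1/4}\log N$ by \eqref{eq:cons1} and \eqref{eq:cons2}, and $n\le9k\log N\le9(\log N)^2$. So the last term is at most $4\cdot3^t(\log N)^{t+1}N^{-1/2}\le C_tN^{-1/4}\le C_t2^{-k}$. The added terms are summable, the product of the factors is bounded, and $I_{-t}(H_k)<\infty$ for each $k$. Hence $\sup_kI_{-t}(H_k)<\infty$.

\subsection*{Passage to the limit}
Let $q=2$ or $q=-t$. The function $e^{qH_k/2}$ is holomorphic near $\overline{\mathbb{D}}{}^2$, so by \eqref{eq:parseval} the mean of $|e^{qH_k/2}|^2=e^{q\operatorname{Re}H_k}$ over $r\mathbb{T}^2$ increases with $r\le1$ and is at most $I_q(H_k)$. For fixed $r<1$, $H_k\to H$ uniformly on $r\mathbb{T}^2$, so the mean of $|F|^q$ over $r\mathbb{T}^2$ is at most $\sup_kI_q(H_k)$. Thus $F\in H^2(\mathbb{D}^2)$ and $1/F\in H^t(\mathbb{D}^2)$ for $1\le t<\infty$, and for $t<1$ by H\"older's inequality. This proves (A).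

\section{The values of $F$ on the diagonal}\label{sec:values}

Let $h(z)=H(z,z)$ and $h_k(z)=H_k(z,z)$, so $f=e^h$. Fix $k$, and let $z=w=r\zeta$ with $r=r_k$ and $\zeta\in\mathbb{T}$. Then $\xi=|\xi|\zeta^N$ with $|\xi|=(1-\delta)r^N$, and $\xi'=|\xi'|\zeta^{N'}$ with $|\xi'|=(1-1/b)r^{N'}$. Since $1-r^N\le N(1-r)$ and $bn\ge n\ge8k\log N\ge8ka$,
\begin{equation}\label{eq:radii}
1-|\xi|\le\delta+\frac NT=\delta+\frac1{bn}\le\frac1{4ka},\qquad1-|\xi'|\le\frac1b+\frac{N'}T=\frac2b .
\end{equation}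
Define
\[
E_k=\{\zeta\in\mathbb{T}:\zeta^N\in U_\alpha,\ \zeta^{N'}\in U_1\},\qquad S_k=\{\zeta\in\mathbb{T}:\zeta^N\in V_\alpha\}.
\]

\emph{Proof of (C).} Let $\zeta\in E_k$. Since $2\beta^{-2}\le8\alpha^{-2}=8k$, (g3) and \eqref{eq:radii} give $\gamma\ge1-\frac2a$. For $g_1$ the constant in (g3) is $8$, so $\operatorname{Re}g_1(\xi')\ge1-\frac{16}b$. The damped term is bounded: $M^{1-\gamma}\le e^{2\sigma/a}\le e^{1/2}<2$ by \eqref{eq:cons2}. By Lemma~\ref{lem:steps}(a), $\operatorname{Re}h_k\ge(a-2)-2+(b-16)$, and by Lemma~\ref{lem:steps}(c), $\operatorname{Re}h\ge a+b-21$. With \eqref{eq:heights}, $N'=T/b$ and $b\le10^k$,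
\[
|f(r\zeta)|^2\ge e^{-44}\varepsilon N'=\frac{e^{-44}}{2^{k+5}b\,(1-r)}\ge\frac{e^{-44}}{32\cdot20^k(1-r)}\ge\frac{e^{-48-3k}}{1-r}.
\]

\emph{Proof of (B).} We have $E_k=\{\zeta:\zeta^N\in Y\}$ with $Y=\{\eta\in U_\alpha:\eta^n\in U_1\}$. So $E_k$ is invariant under rotation by $2\pi/N$, and $m(E_k)=m(Y)\le\beta/2<1$ because $\zeta\mapsto\zeta^N$ preserves $m$. The arc $U_\alpha$ contains $\lfloor n\beta/2\rfloor$ disjoint half-open arcs of measure $1/n$. The map $\eta\mapsto\eta^n$ takes each of them bijectively onto $\mathbb{T}$ and multiplies measure by $n$, and $m(U_1)=\frac14$; so each meets $Y$ in measure $\frac1{4n}$. As $n\ge8\sqrt k\ge4/\beta$,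
\[
m(E_k)\ge\frac14\Big(\frac\beta2-\frac1n\Big)\ge\frac\beta{16}\ge\frac1{32\sqrt k}.
\]
For $k\ge2$, (P4) gives $T_k\ge N_k\ge40T_{k-1}$. Hence $1-r_{k-1}/r_k\ge r_k-r_{k-1}=\frac1{T_{k-1}}-\frac1{T_k}\ge\frac1{2T_{k-1}}$, and $N_k(1-r_{k-1}/r_k)\ge20$.

\emph{Proof of (D).} We have $m(S_k)=m(V_\alpha)\ge\frac14$. Let $\zeta\in S_k$. By \eqref{eq:radii}, $1-|\xi|\le\frac1{16}$, so (g4) gives $\gamma\le-\frac\alpha2$. By Lemma~\ref{lem:steps}(a), (g1), (P5) and (P2),
\[
\operatorname{Re}h_k(r\zeta)\le-\frac{\alpha a}2+M^{1+\alpha}+b\le\Big(-\frac12+\frac14+\frac18\Big)\alpha a=-\frac{\alpha a}8 .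
\]
By Lemma~\ref{lem:steps}(c) and (P1), $-\operatorname{Re}h(r\zeta)\ge\frac18\alpha a-1\ge\frac{L_k}{32\sqrt k}-1=D_k$.

This completes the proofs of Proposition~\ref{prop:constr} and Theorem~\ref{thm:main}.

\section{Cyclicity off the critical exponents}\label{sec:positive}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(ii)]
Let $G_n=1/F_{(n)}$, so $|G_n|\le C$ on $\mathbb{D}^n$ for all $n$. Let $\rho_n=1-1/n$. By Lemma~\ref{lem:mult}(a), the functions $G_n(\rho_n\,\cdot)F$ lie in $[F]$ and have norm at most $C\|F\|_2$. Fix $\lambda$, supported in the first $l$ coordinates, and let $c_{\lambda'}$, $g_{\lambda'}$ be the Taylor coefficients of $F$ and $G_l$. For $n\ge l$ we have $(G_n)_{(l)}=G_l$, so the coefficient of $\zeta^\lambda$ in $G_n(\rho_n\,\cdot)F$ is the finite sum $\sum_{\lambda'+\lambda''=\lambda}\rho_n^{|\lambda'|}g_{\lambda'}c_{\lambda''}$. It converges to the coefficient of $\zeta^\lambda$ in $G_lF_{(l)}=1$. By Lemma~\ref{lem:mult}(b), $1\in[F]$.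
\end{proof}

For (i), suppose first that $\frac1s+\frac1t\le\frac12$. Then H\"older's inequality should give $F\cdot(1/F_{(n)})(r\,\cdot)\to1$ in $L^2$ directly. For smaller $t$ we divide by $F^{1/\nu}$, whose reciprocal lies in $H^{\nu t}$, and repeat this $\nu$ times. To make the argument precise we work with boundary functions.

Let $m_\infty$ be the product measure on $\mathbb{T}^\infty$. The monomials $\zeta^\lambda$ are orthonormal in $L^2(m_\infty)$, so $G=\sum c_\lambda\zeta^\lambda\mapsto G^*=\sum c_\lambda\zeta^\lambda$ (an $L^2$-convergent series) is an isometry of $\mathbf{H}^2_\infty$ onto their closed span. We have $(pG)^*=pG^*$ for polynomials $p$, hence $(\phi G)^*=\phi G^*$ for $\phi$ as in Lemma~\ref{lem:mult}(a). The conditional expectation $\mathbb{E}_n$ given the first $n$ coordinates integrates out the later ones. It fixes the monomials in $\zeta_1,\dots,\zeta_n$ and kills the others, so $\mathbb{E}_nG^*=(G_{(n)})^*$. We use Doob's martingale convergence theorem: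 if $1<p<\infty$, $X_n=\mathbb{E}_nX_{n+1}$ for all $n$ and $\sup_n\|X_n\|_{L^p}<\infty$, then $X_n$ converges almost everywhere and in $L^p$.

\begin{lemma}\label{lem:bdry}
Let $2\le p<\infty$.
\begin{enumerate}
\item[(a)] If $G\in H^p(\mathbb{D}^n)$, then $\|G^*\|_{L^p}\le\|G\|_p$ and $G(r\,\cdot)\to G^*$ in $L^p$ as $r\uparrow1$.
\item[(b)] Let $G_n\in H^p(\mathbb{D}^n)$ satisfy $(G_{n+1})_{(n)}=G_n$ and $\sup_n\|G_n\|_p<\infty$. Then there is $G\in\mathbf{H}^2_\infty$ with $G^*\in L^p$ and $G_n^*\to G^*$ almost everywhere and in $L^p$.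
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Parseval's identity $G(r\,\cdot)\to G^*$ in $L^2$, hence almost everywhere along a sequence of radii, and Fatou's lemma gives the norm bound. Comparing Fourier coefficients, $G(r\,\cdot)$ is the convolution of $G^*$ with the product kernel $P_r(\zeta_1)\cdots P_r(\zeta_n)$. These convolutions are contractions of $L^p(\mathbb{T}^n)$ and converge to the identity on the dense set of trigonometric polynomials, hence on all of $L^p$.

(b) We have $\mathbb{E}_nG_{n+1}^*=G_n^*$, and the sequence is bounded in $L^p$ by (a), so Doob's theorem applies. The limit is also an $L^2$ limit, so it lies in the closed span of the monomials.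
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(i)]
On a probability space the $L^p$ norms increase with $p$, so we may take $s,t<\infty$. Since $s>2$, there is an integer $\nu\ge1$ with
\begin{equation}\label{eq:nu}
\frac1s+\frac1{\nu t}\le\frac12 ;
\end{equation}
in particular $\nu t>2$. For $s=2$ no such $\nu$ exists, and this is where the hypothesis enters. Each $F_{(n)}$ is zero-free on $\mathbb{D}^n$. Let $\ell_n$ be holomorphic logarithms of $F_{(n)}$ with a common value at $0$. Then $(\ell_{n+1})_{(n)}=\ell_n$, since both are logarithms of $F_{(n)}$ on a connected set and agree at $0$. Put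
\[
\Phi_{j,n}=e^{j\ell_n/\nu}\quad(0\le j\le\nu),\qquad\Psi_n=e^{-\ell_n/\nu}.
\]
For $j\ge1$, $|\Phi_{j,n}|^{s\nu/j}=|F_{(n)}|^s$ with $s\nu/j\ge s>2$, and $|\Psi_n|^{\nu t}=|1/F_{(n)}|^t$. Lemma~\ref{lem:bdry}(b) gives limits $\Phi_j,\Psi\in\mathbf{H}^2_\infty$ with $\Phi_j^*\in L^{s\nu/j}\subset L^s$ and $\Psi_n^*\to\Psi^*$ in $L^{\nu t}$. Here $\Phi_\nu=F$, because $F_{(n)}\to F$ in norm, and we put $\Phi_0=1$.

Let $1\le j\le\nu$. In the identity $\Phi_{j,n}(r\,\cdot)\Psi_n(r\,\cdot)=\Phi_{j-1,n}(r\,\cdot)$ all three functions converge in $L^2$ as $r\uparrow1$, so the product converges in $L^1$ and $\Phi_{j,n}^*\Psi_n^*=\Phi_{j-1,n}^*$ almost everywhere. Letting $n\to\infty$, we get $\Phi_j^*\Psi^*=\Phi_{j-1}^*$ almost everywhere. By \eqref{eq:nu} and H\"older's inequality,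
\[
\|\Phi_j^*\Psi_n(r\,\cdot)-\Phi_{j-1}^*\|_{L^2}\le\|\Phi_j^*\|_{L^s}\big(\|\Psi_n(r\,\cdot)-\Psi_n^*\|_{L^{\nu t}}+\|\Psi_n^*-\Psi^*\|_{L^{\nu t}}\big),
\]
and by Lemma~\ref{lem:bdry} the right side tends to $0$ as $r\uparrow1$ and then $n\to\infty$. By Lemma~\ref{lem:mult}(a), $\Phi_j\Psi_n(r\,\cdot)\in[\Phi_j]$. Hence $\Phi_{j-1}\in[\Phi_j]$, and so $[\Phi_{j-1}]\subset[\Phi_j]$. Therefore $1=\Phi_0\in[\Phi_1]\subset\dots\subset[\Phi_\nu]=[F]$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]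
Let $s>2$ or $t=\infty$. For $d=\infty$ the implication is Theorem~\ref{thm:positive}. For $d<\infty$ regard $F$ as a zero-free function on $\mathbb{D}_2^\infty$. By Lemma~\ref{lem:vars}(a), applied to $F$ and $1/F$, the hypotheses of Theorem~\ref{thm:positive} hold, and by Lemma~\ref{lem:vars}(b) $F$ is cyclic in $H^2(\mathbb{D}^d)$. Let $s=2$ and $t<\infty$. The function of Theorem~\ref{thm:main}, regarded as a function of $d\ge2$ variables, satisfies the hypotheses and is not cyclic, again by Lemma~\ref{lem:vars}.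
\end{proof}

\begin{thebibliography}{1}
\bibitem{DG} Hui Dan and Kunyu Guo, \emph{The Periodic Dilation Completeness Problem: Cyclic vectors in the Hardy space over the infinite-dimensional polydisk}, arXiv:1908.03113 (2019).
\end{thebibliography}
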